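# One-sided bounds for additive functions on Borel sets with large difference sets

## Polish vector spaces, additive functions and the Kuczma–Ger class

All vector spaces are over $\mathbb R$.

**Definition (Polish vector space).** A *Polish vector space* is a nontrivial topological vector space that is homeomorphic to a separable complete metric space. Similarly, a *Polish Abelian group* is an Abelian topological group with such a topology.

Examples of Polish vector spaces are $\mathbb R$, the countable power $\mathbb R^\omega$, and $\ell^2$. The additive group of a Polish vector space is a Polish Abelian group; so is $\mathbb Z$ with the discrete topology, which is not a vector space.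

**Definition (additive function).** A function $f:X\to\mathbb R$ on a vector space is *additive* if $f(x+y)=f(x)+f(y)$ for all $x,y$. Thus additive means: a homomorphism into $(\mathbb R,+)$. It also means $\mathbb Q$-linear, because $mf(\frac1m x)=f(x)$.

A continuous additive $f:\mathbb R\to\mathbb R$ has the form $f(t)=tf(1)$, since this holds for rational $t$. For a discontinuous example, take a Hamel basis of $\mathbb R$ over $\mathbb Q$ containing $1$ and $\sqrt2$, and let $h(t)$ be the coordinate of $t$ at $\sqrt 2$. Then $h$ is additive, $h(1)=0$, $h(\sqrt2)=1$, and $h$ has only rational values. A function $t\mapsto ct$ with $c\neq0$ takes irrational values, so $h$ is discontinuous. Any Polish vector space $X$ inherits such a function: pick $e\ne0$, put $f(te)=h(t)$ on $\mathbb Re$, and extend $\mathbb Q$-linearly to $X$. If $f$ were continuous, so would be $h(t)=f(te)$.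

**Definition (Kuczma–Ger class).** For a topological vector space $X$, the class $\mathcal B_X$ consists of all $B\subseteq X$ such that every additive $f:X\to\mathbb R$ with $\sup f[B]<\infty$ is continuous.

For a non-example, $\mathbb Z\notin\mathcal B_{\mathbb R}$: the function $h$ above vanishes on $\mathbb Z$ and is discontinuous. For an example, every set with nonempty interior belongs to $\mathcal B_X$. This is the next lemma, which we will use throughout.

**Lemma 1.** Let $X$ be a Polish Abelian group and $f:X\to\mathbb R$ a homomorphism that is bounded above on some nonempty open set. Then $f$ is continuous.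

*Proof.* Say $f\le c$ on $y+V$, where $V=-V$ is an open neighborhood of $0$. For $v\in V$ we have $f(v)\le c':=c-f(y)$, and also $-f(v)=f(-v)\le c'$, so $|f|\le c'$ on $V$. Given $n\ge1$, choose a neighborhood $V_n$ of $0$ whose $n$-fold sum $V_n+\dots+V_n$ lies in $V$. For $v\in V_n$ the element $v+\dots+v$ ($n$ summands) is in $V$, hence $n|f(v)|\le c'$. So $|f|\le c'/n$ on $V_n$. Thus $f$ is continuous at $0$, and a homomorphism continuous at $0$ is continuous. $\square$

## Thin and Haar-thin sets

**Definition (thin set).** A set $T\subseteq 2^\omega=\{0,1\}^\omega$ is *thin* if for every $n\in\omega$ the map $x\mapsto x{\restriction}_{\omega\setminus\{n\}}$ is injective on $T$.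

In other words, no two points of $T$ differ at exactly one coordinate. The set $\{x: x_{2k}=x_{2k+1}\text{ for all }k\}$ is thin, since two distinct members differ in at least two places. The whole cube is not thin.

**Definition (Haar-thin set).** A subset $A$ of a Polish Abelian group $X$ is *Haar-thin* if there is a continuous $f:2^\omega\to X$ such that $f^{-1}[A+x]$ is thin for every $x\in X$.

For example, $\mathbb Z$ is Haar-thin in $\mathbb R$. The map $f(x)=\sum_{i\in\omega}x_i3^{-i-1}$ is continuous and injective with values in $[0,\frac12]$. A translate $\mathbb Z+x$ has at most one point in $[0,\frac12]$, so $f^{-1}[\mathbb Z+x]$ has at most one point, and such a set is thin.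

We write $\mathcal{HT}_X$, $\mathcal P_X$ and $\mathcal{B}or_X$ for the families of Haar-thin subsets, all subsets, and Borel subsets of $X$.

**Fact 1.** A subset $A$ of a Polish Abelian group is Haar-thin if and only if $A-A$ is not a neighborhood of zero.

Here is why. Suppose $A-A$ is a neighborhood of $0$, and let $f:2^\omega\to X$ be continuous. Let $z$ be the zero sequence and $z^n$ the sequence whose only $1$ is at place $n$. Since $z^n\to z$, for some $n$ we have $f(z)-f(z^n)\in A-A$, say $f(z)-f(z^n)=a-a'$. Put $x=f(z)-a=f(z^n)-a'$. Then $z,z^n\in f^{-1}[A+x]$, and this set is not thin. So $A$ is not Haar-thin.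

Conversely, suppose $A-A$ is not a neighborhood of $0$. The topology of a Polish Abelian group is generated by a complete translation-invariant metric $d$. Choose $u_n\notin A-A$ with $d(u_n,0)\le2^{-n}$ and let $f(x)=\sum_n x_nu_n$. Consecutive partial sums $s_k=\sum_{n<k}x_nu_n$ have $d(s_{k+1},s_k)\le 2^{-k}$, so the series converges uniformly and $f$ is continuous. If $x,x'\in f^{-1}[A+t]$ differ exactly at place $n$, then $\pm u_n=f(x)-f(x')\in A-A$. Since $A-A$ is symmetric, $u_n\in A-A$, a contradiction. So $f$ witnesses that $A$ is Haar-thin.

For instance $[0,1]$ is not Haar-thin in $\mathbb R$, because $[0,1]-[0,1]=[-1,1]$.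

## Meager sets, analytic sets and selectors

**Definition (meager).** A set is *nowhere dense* if its closure has empty interior, and *meager* if it is a countable union of nowhere dense sets. For an open set $U$, we say that $S$ is *nonmeager in $U$* if $S\cap U$ is nonmeager, and *comeager in $U$* if $U\setminus S$ is meager.

In $\mathbb R$, the set $\mathbb Q$ is meager, and $\mathbb R\setminus\mathbb Q$ is comeager in every open set. Two elementary remarks will be used. If $Y$ is a dense subspace of $Z$, a set $F$ nowhere dense in $Y$ is nowhere dense in $Z$: a nonempty open $U\subseteq\overline F$ would give a nonempty relatively open $U\cap Y\subseteq \overline F\cap Y$. Also, for subsets of an open set $U$, being meager in $U$ and being meager in the whole space are the same.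

**Definition (analytic set, Baire property).** A set is *analytic* if it is empty or a continuous image of a Polish space. A set $S$ has the *Baire property* if $S$ differs from some open set by a meager set.

Borel subsets of Polish spaces are analytic. If $A\subseteq X$ is Borel, then $A-A$ is analytic, being the image of $A\times A$ under $(a,a')\mapsto a-a'$. A set with the Baire property is, for example, $(0,1)\cup\mathbb Q$.

We recall the textbook facts that the proof uses.

**Fact 2.** (Baire) Nonempty open subsets of a Polish space are nonmeager.

**Fact 3.** Finite products of analytic sets, continuous images of analytic sets, and preimages of analytic sets under continuous maps between Polish spaces are analytic. Analytic sets have the Baire property. Sets with the Baire property form a $\sigma$-algebra.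

**Fact 4.** A nonmeager set $S$ with the Baire property is comeager in some nonempty open set. (If $S$ differs from the open set $U$ by a meager set, then $U\ne\emptyset$ and $U\setminus S$ is meager.)

**Fact 5.** (Pettis; Kechris, *Classical Descriptive Set Theory*, 9.9) If $S$ is a nonmeager set with the Baire property in a Polish group, written additively, then $S-S$ is a neighborhood of zero.

**Fact 6.** (Jankov–von Neumann uniformization; Kechris, 18.1) If $P\subseteq Y\times Z$ is analytic, with $Y,Z$ Polish, there is a function $s$ from the projection of $P$ to $Z$, measurable with respect to the $\sigma$-algebra generated by the analytic sets, with $(y,s(y))\in P$ for all $y$ in the projection.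

**Fact 7.** (Kechris, 8.38) A map between Polish spaces under which preimages of open sets have the Baire property is continuous on some dense $G_\delta$ set.

**Fact 8.** (Kuratowski–Ulam) Let $Y,Z$ be Polish and $R\subseteq Y\times Z$ Borel. If $\{y:(y,z)\in R\}$ is meager for every $z\in Z$, then $\{z:(y,z)\in R\}$ is meager for comeager many $y\in Y$.

## Are Borel sets that are not Haar-thin in the Kuczma–Ger class?

Let $A\subseteq X$ be a set that is not Haar-thin, so that its differences fill a neighborhood of zero. Suppose an additive $f$ is bounded above on $A$. Must $f$ be continuous?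

For arbitrary sets the answer is no, in every Polish vector space. Take a discontinuous additive $f$ and let $A=\{x: f(x)\ge0\}$. For each $x$, either $x\in A$ or $-x\in A$, so one of the expressions $x=x-0$ and $x=0-(-x)$ shows $x\in A-A$. Hence $A-A=X$ and $A\notin\mathcal{HT}_X$. But $-f\le0$ on $A$ and $-f$ is discontinuous. So $\mathcal P_X\setminus\mathcal{HT}_X\not\subseteq\mathcal B_X$.

This set is built from a Hamel basis. The question, posed by Taras Banakh and Eliza Jabłońska in "A Borel linear subspace of $\mathbb R^\omega$ that cannot be covered by countably many closed Haar-meager sets" (arXiv:2201.02888, 2022), asks about definable sets: *is $\mathcal{B}or_X\setminus\mathcal{HT}_X\subseteq\mathcal B_X$ for some Polish vector space $X$?* The answer is yes, and every $X$ has this property.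

**Theorem 1.** Let $X$ be a Polish Abelian group, $A\subseteq X$ an analytic set such that $A-A$ is nonmeager, and $f:X\to\mathbb R$ a homomorphism with $\sup f[A]<\infty$. Then $f$ is continuous.

**Corollary 1.** For every Polish vector space $X$, $\mathcal{B}or_X\setminus\mathcal{HT}_X\subseteq\mathcal B_X$.

*Proof of Corollary 1 from Theorem 1.* Let $A$ be Borel and not Haar-thin. By Fact 1, $A-A$ is a neighborhood of zero, so it is nonmeager by Fact 2. Borel sets are analytic, so Theorem 1 applies to each additive $f$ with $\sup f[A]<\infty$. $\square$

From Theorem 1 one also gets a full description of the analytic members of $\mathcal B_X$. For $n\ge1$ write $nA=A+\dots+A$ ($n$ summands), and $0A=\{0\}$; note that $nA$ is a sumset and not a dilate.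

**Theorem 2.** For a nonempty analytic subset $A$ of a Polish vector space $X$ the following are equivalent:

1. $A\in\mathcal B_X$;
2. every additive $f:X\to\mathbb R$ that is bounded on $A$ (from both sides) is continuous;
3. every additive $f:X\to\mathbb R$ vanishing on $A$ is continuous;
4. the $\mathbb Q$-linear span of $A$ is $X$;
5. $nA-nA$ is a neighborhood of zero for some $n\ge1$;
6. $nA\notin\mathcal{HT}_X$ for some $n\ge1$.

## Two-sided bounds, nonmeager sets, and sumsets with interior

Some cases of the Corollary can be done at once.

If $|f|\le M$ on $A$ and $A-A$ is a neighborhood of zero, then $|f|\le2M$ on $A-A$, and Lemma 1 gives continuity. Here $A$ can be any set. So the whole difficulty is that the bound is one-sided: from $f\le M$ on $A$ we only get $f(a-a')\le M-f(a')$, and $f(a')$ may be very negative.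

If $A$ itself is analytic and nonmeager, use sums in place of differences. By Facts 3 and 4, $A$ is comeager in some nonempty open $U$. For $x\in U+U$ the open set $U\cap(x-U)$ is nonempty, and both $A$ and $x-A$ are comeager in it. So they meet there by Fact 2, which means $x\in A+A$. Hence $U+U\subseteq A+A$, $f\le2M$ on $U+U$, and Lemma 1 applies.

More generally, $f\le kM$ on $kA$, so we are done as soon as some $kA$ has interior. This can fail for every $k$, even though $A-A$ is everything. In $\ell^2$ let
$$P=\{x\in\ell^2: x_i\ge0\text{ for all }i\}.$$
It is closed. It has empty interior: given $x\in P$ and $\varepsilon>0$, choose $i$ with $x_i<\varepsilon$; then $x-\varepsilon e_i\notin P$. So $P$ is nowhere dense, and $kP=P$ for all $k\ge1$. But $P-P=\ell^2$, because $u=u^+-u^-$ with $u^+,u^-$ the coordinatewise positive and negative parts.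

## Cutting $A$ by lower bounds

The natural way to repair the missing lower bound is to cut. Let $f\le M$ on $A$ and put $A_N=\{a\in A: f(a)\ge-N\}$. These sets increase with union $A$, so $A-A=\bigcup_N(A_N-A_N)$, and some $A_N-A_N$ is nonmeager. On it $|f|\le 2\max\{|M|,N\}$. If $A_N-A_N$ had the Baire property, Fact 5 would give a neighborhood of zero inside $(A_N-A_N)-(A_N-A_N)$ on which $f$ is bounded, and Lemma 1 would finish.

But $A_N$ was cut out by $f$, about which nothing definable is known, so the Baire property of $A_N-A_N$ is not available. What remains is the bare conclusion that $f$ is bounded on a nonmeager set, and that is worthless: for *every* additive $f$ we have $X=\bigcup_N\{|f|\le N\}$, so some $\{|f|\le N\}$ is nonmeager. Baire-property arguments must therefore be applied to $A$ before $f$ enters.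

## The cone in $\ell^2$ and the recursion $x_n=a_n+x_{n+1}^+$

Let us settle the cone by hand. Let $A=-P\subseteq\ell^2$ and let $f$ be additive with $f\le M$ on $A$. For $p\in P$ and $k\ge1$ we have $kf(-p)=f(-kp)\le M$, so $f(-p)\le0$, that is, $f\ge0$ on $P$. For $u\in\ell^2$ we have $u^+\in P$ and $u^+-u=u^-\in P$, so
$$f(u^+)\ \ge\ \max\{0,f(u)\}.\tag{1}$$

Suppose $f$ is discontinuous. By Lemma 1 it is unbounded above on every ball around $0$, so there are $a_n$ with $\|a_n\|\le2^{-n}$ and $f(a_n)\ge1$. Assume we can find $x_0,x_1,\dots$ with
$$x_n=a_n+x_{n+1}^+\qquad(n\in\omega).\tag{2}$$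
Then $f(x_n)=f(a_n)+f(x_{n+1}^+)\ge1+\max\{0,f(x_{n+1})\}$ by (1). Iterating, $f(x_0)\ge n$ for all $n$, a contradiction.

The system (2) runs backwards: $x_0$ is determined by $x_1$, which is determined by $x_2$, and so on. We solve it by truncation. Put $x_m^{(m)}=0$ and $x_n^{(m)}=a_n+(x_{n+1}^{(m)})^+$ for $n<m$. The map $u\mapsto u^+$ is $1$-Lipschitz, so for $n\le m$
$$\|x_n^{(m+1)}-x_n^{(m)}\|\le\|x_m^{(m+1)}-x_m^{(m)}\|=\|a_m+0^+-0\|=\|a_m\|\le2^{-m}.$$
Hence $(x_n^{(m)})_m$ is Cauchy. Its limit $x_n$ satisfies (2), by continuity of $u\mapsto u^+$. So $f$ is continuous and $-P\in\mathcal B_{\ell^2}$.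

In general we will imitate this. For $u\in A-A$ choose $b(u)\in A$ with $u+b(u)\in A$, and let $g(u)=-b(u)$ play the role of $u^+$; inequality (1) survives up to the constant $M$. Three properties of $u\mapsto u^+$ must be replaced. It is continuous: we will get a $g$ that is continuous on a dense $G_\delta$ set $G$. It is defined everywhere: now all points in the truncated recursions, and their limits, must lie in $G$; we achieve this by choosing each $a_n$ generically, which is compatible with $f(a_n)$ being large. It is Lipschitz: $g$ has no such modulus, so we choose small open sets one after another, each after the maps whose oscillation it must control.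

For the rest of the proof of Theorem 1, $X$, $A$, $f$ are as in Theorem 1, and we assume that $f$ is *discontinuous*. Since $A-A$ is nonmeager, $A\neq\emptyset$; fix $M\in\mathbb R$ with $f\le M$ on $A$.

## The set where $f$ is large is nonmeager everywhere

**Step 1.** The purpose of this step is to show that points $a$ with $f(a)$ large can be found in every nonempty open set while avoiding any prescribed meager set. Let
$$E=\{x\in X: f(x)\ge M+1\}.$$

**Lemma 2.** $E$ is nonmeager in every nonempty open subset of $X$.

*Proof.* By Lemma 1, $f$ is unbounded above on every nonempty open set. Since $X=\bigcup_{N\in\omega}\{f\ge-N\}$ and $X$ is nonmeager, there is $N$ such that $D=\{f\ge-N\}$ is nonmeager.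

There is a nonempty open $O$ such that $D$ is nonmeager in every nonempty open subset of $O$. To see this, let $U$ be the union of all members of a fixed countable base in which $D$ is meager. Then $D\cap U$ is meager. If $U$ were dense, $X\setminus U$ would be nowhere dense and $D\subseteq(D\cap U)\cup(X\setminus U)$ would be meager. So $O=X\setminus\overline U$ is nonempty, and any nonempty open subset of $O$ contains a nonempty basic open set not contained in $U$, in which $D$ is nonmeager.

Now let $O''$ be any nonempty open set. The set $O''-O$ is nonempty and open, so it contains some $v$ with $f(v)\ge M+1+N$. For $x\in D$ we get $f(v+x)\ge M+1$, so $v+D\subseteq E$. Since $v\in O''-O$, the open set $O''\cap(v+O)$ is nonempty, and it is a subset of $v+O$. Translation by $v$ is a homeomorphism, so $v+D$ is nonmeager in $O''\cap(v+O)$. Hence $E$ is nonmeager in $O''$. $\square$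

Nothing is claimed about the Baire property of $E$, and none will be needed: a nonmeager set meets every comeager set.

## A selector for differences, continuous on a dense $G_\delta$ set

**Step 2.** The purpose of this step is to produce the substitute $g$ for $u\mapsto u^+$. The function $f$ does not enter its construction.

The set $A-A$ is analytic, so it has the Baire property (Fact 3). It is nonmeager, so by Fact 4 it is comeager in some nonempty open set $V\subseteq X$. The open set $V$ is itself Polish. Consider
$$Q=\{(u,b)\in V\times X:\ b\in A,\ u+b\in A\}.$$
It is the preimage of $A\times A$ under the continuous map $(u,b)\mapsto(b,u+b)$, so it is analytic. Its projection to $V$ is $V\cap(A-A)$. Fact 6 gives a function $b:V\cap(A-A)\to X$, measurable with respect to the $\sigma$-algebra generated by analytic sets, such that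
$$b(u)\in A\quad\text{and}\quad u+b(u)\in A\qquad\text{for all }u\in V\cap(A-A).$$
Extend $b$ to $V$ by the value $0$. Since $V\cap(A-A)$ is analytic, the extension is measurable with respect to the same $\sigma$-algebra, and by Fact 3 preimages of open sets have the Baire property. By Fact 7, $b$ is continuous on a dense $G_\delta$ subset of $V$. Since $V\cap(A-A)$ is comeager in $V$, it contains a dense $G_\delta$ subset of $V$. The intersection of these two sets is a dense $G_\delta$ subset $G$ of $V$ with $G\subseteq A-A$, and
$$g:=-b{\restriction}_G:G\to X$$
is continuous. As a $G_\delta$ subset of a Polish space, $G$ is Polish.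

For $u\in G$, from $f(b(u))\le M$ we get $f(g(u))\ge-M$. From $f(u)+f(b(u))=f(u+b(u))\le M$ we get $f(g(u))\ge f(u)-M$. Together,
$$f(g(u))\ \ge\ \max\{0,f(u)\}-M\qquad(u\in G).\tag{3}$$

## Reduction to a backward recursion

**Step 3.** The purpose of this step is to reduce Theorem 1 to a statement in which $f$ appears only through the set $E$.

**Proposition 1.** There are $a_n\in E$ and $x_n\in G$ $(n\in\omega)$ with
$$x_n=a_n+g(x_{n+1})\qquad\text{for all }n\in\omega.\tag{4}$$

*Proof of Theorem 1 from Proposition 1.* By (4), (3) and $f(a_n)\ge M+1$,
$$f(x_n)=f(a_n)+f(g(x_{n+1}))\ \ge\ (M+1)+\max\{0,f(x_{n+1})\}-M=1+\max\{0,f(x_{n+1})\}.$$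
We claim that $f(x_0)\ge n+\max\{0,f(x_n)\}$ for all $n\ge1$. For $n=1$ this is the displayed inequality. If it holds for $n$, then $\max\{0,f(x_n)\}\ge f(x_n)\ge1+\max\{0,f(x_{n+1})\}$ gives it for $n+1$. Hence $f(x_0)\ge n$ for every $n$, which is impossible for a real number. So $f$ was continuous after all. $\square$

It remains to prove Proposition 1.

## The inductive construction of the points $a_n$

**Step 4.** The purpose of this step is to choose the $a_n$ so that the truncated recursions are defined on large sets and their values are already confined to small sets.

Fix a complete metric $\rho$ on $G$ generating its topology. For $a\in X$ let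
$$T_a:G\to X,\qquad T_a(x)=a+g(x),$$
a continuous map. Equation (4) says $x_n=T_{a_n}(x_{n+1})$. If we start from a point $x$ in place $n$, the truncated recursion assigns to place $i\le n$ the point $T_{a_i}T_{a_{i+1}}\cdots T_{a_{n-1}}(x)$, provided that all intermediate values lie in $G$. The set $D_n$ below is the set of $x$ for which this is so, and $\Phi_{n,i}$ is the resulting map.

We construct inductively points $a_n\in E$, nonempty open sets $W_n\subseteq V$, Borel sets $D_n\subseteq G$, and continuous maps $\Phi_{n,i}:D_n\to G$ for $0\le i\le n$, such that:

* (a) $W_n\setminus D_n$ is meager;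
* (b) $D_0=G$, $D_{n+1}=\{x\in G: T_{a_n}(x)\in D_n\}$, and $T_{a_n}[W_{n+1}\cap G]\subseteq W_n$;
* (c) $\Phi_{n,n}(x)=x$ for $x\in D_n$, and $\Phi_{n+1,i}=\Phi_{n,i}\circ T_{a_n}{\restriction}_{D_{n+1}}$ for $i\le n$;
* (d) $\operatorname{diam}_\rho\Phi_{n,i}[D_n\cap W_n]\le2^{-n}$ for all $i\le n$.

**Start.** Put $D_0=G$ and $\Phi_{0,0}=\mathrm{id}$. Pick $p\in G$. The open $\rho$-ball of radius $\frac12$ around $p$ is open in $G$, so it equals $W_0\cap G$ for some open $W_0\subseteq V$; this $W_0$ is nonempty and (d) holds. Since $G$ is a dense $G_\delta$ set in $V$, the set $V\setminus G$ is meager, and (a) holds.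

**From $n$ to $n+1$: choosing $a_n$.** We are given $W_n$, $D_n$ and the maps $\Phi_{n,i}$. We need $a_n\in E$ such that $T_{a_n}$ maps almost all of some open set into $D_n\cap W_n$.

Pick any $y\in G$ and $z\in W_n$. With $a=z-g(y)$ we have $a+g(y)=z\in W_n$. By continuity of addition and of $g$ at $y$, there are an open neighborhood $N$ of $z-g(y)$ and an open set $O\subseteq V$ with $y\in O$ such that
$$a+g(x)\in W_n\qquad\text{for all }a\in N,\ x\in O\cap G.\tag{5}$$
Landing in $W_n$ is thus secured for all these $a$ and $x$. Landing in $D_n$ is a matter of category. Consider the set of failures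
$$R=\{(a,x)\in N\times(O\cap G):\ a+g(x)\notin D_n\}.$$
It is Borel, because $D_n$ is Borel and $(a,x)\mapsto a+g(x)$ is continuous. The spaces $N$ and $O\cap G$ are Polish. Fix $x\in O\cap G$. By (5), the point $a+g(x)$ is in $W_n$ for all $a\in N$, so
$$\{a\in N:(a,x)\in R\}=N\cap\big((W_n\setminus D_n)-g(x)\big),$$
which is meager by (a), as a subset of a translate of a meager set. By Fact 8, for comeager many $a\in N$ the section
$$R_a=\{x\in O\cap G: a+g(x)\notin D_n\}$$
is meager in $O\cap G$. As $O\cap G$ is dense in $O$, such an $R_a$ is also meager in $O$, hence in $X$. By Lemma 2, $E\cap N$ is nonmeager. It therefore meets this comeager subset of $N$, and we can choose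
$$a_n\in E\cap N\quad\text{with } R_{a_n}\text{ meager}.$$

**From $n$ to $n+1$: choosing $W_{n+1}$.** Define $D_{n+1}$ by (b) and the maps $\Phi_{n+1,i}$, $i\le n+1$, by (c). The set $D_{n+1}=T_{a_n}^{-1}[D_n]$ is Borel in $G$, hence in $X$. The map $T_{a_n}$ takes $D_{n+1}$ continuously into $D_n$, so each $\Phi_{n+1,i}$ is a continuous map from $D_{n+1}$ to $G$. A point of $O\cap G$ outside $D_{n+1}$ belongs to $R_{a_n}$, so
$$O\setminus D_{n+1}\subseteq(O\setminus G)\cup R_{a_n}$$
is meager. By Fact 2 there is $w\in D_{n+1}\cap O$. Each of the finitely many maps $\Phi_{n+1,0},\dots,\Phi_{n+1,n+1}$ is continuous at $w$, so there is an open $W_{n+1}$ with $w\in W_{n+1}\subseteq O$ such that (d) holds for $n+1$. Condition (a) holds because $W_{n+1}\subseteq O$. The inclusion $T_{a_n}[W_{n+1}\cap G]\subseteq W_n$ in (b) holds by (5), because $W_{n+1}\subseteq O$ and $a_n\in N$. This completes the construction.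

Condition (d) replaces the Lipschitz estimate of the cone. No modulus of continuity of $g$ was needed, since $W_{n+1}$ was chosen after $a_0,\dots,a_n$, when the maps $\Phi_{n+1,i}$ were already fixed. Nor do the $a_n$ have to be small; they are taken near $z-g(y)$, which can be anywhere in $X$, and this is why Lemma 2 was proved for all open sets.

## Passing to the limit

**Step 5.** The purpose of this step is to obtain the exact solution of (4) as a limit of truncated ones.

First, by (b), if $x\in D_{n+1}\cap W_{n+1}$ then $T_{a_n}(x)\in D_n$ and $T_{a_n}(x)\in W_n$. Thus
$$T_{a_n}[D_{n+1}\cap W_{n+1}]\subseteq D_n\cap W_n.\tag{6}$$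

Second, the maps satisfy
$$\Phi_{n,i}=T_{a_i}\circ\Phi_{n,i+1}\qquad(i<n).\tag{7}$$
We use induction on $n$; for $n=0$ there is nothing to prove. Assume (7) for $n$. For $i<n$, conditions (c) and (7) give on $D_{n+1}$
$$\Phi_{n+1,i}=\Phi_{n,i}\,T_{a_n}=T_{a_i}\,\Phi_{n,i+1}\,T_{a_n}=T_{a_i}\,\Phi_{n+1,i+1}.$$
For $i=n$, since $\Phi_{n,n}$ and $\Phi_{n+1,n+1}$ are identity maps,
$$\Phi_{n+1,n}=\Phi_{n,n}\,T_{a_n}=T_{a_n}\,\Phi_{n+1,n+1}.$$

By (a) and Fact 2, we can choose $z_m\in D_m\cap W_m$ for each $m$. Let $m\ge n\ge i$. Iterating the second part of (c), and then applying (6) repeatedly,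
$$\Phi_{m,i}(z_m)=\Phi_{n,i}\big(T_{a_n}T_{a_{n+1}}\cdots T_{a_{m-1}}(z_m)\big)\in\Phi_{n,i}[D_n\cap W_n].$$
(For $m=n$ no map $T$ is applied.) By (d), for fixed $i$ and any $n\ge i$, all points $\Phi_{m,i}(z_m)$ with $m\ge n$ lie in one set of $\rho$-diameter at most $2^{-n}$. So $(\Phi_{m,i}(z_m))_{m\ge i}$ is $\rho$-Cauchy. Since $\rho$ is complete on $G$, it has a limit $x_i\in G$.

By (7), for $m>i$,
$$\Phi_{m,i}(z_m)=a_i+g\big(\Phi_{m,i+1}(z_m)\big).$$
Let $m\to\infty$. The left side tends to $x_i$. On the right, $\Phi_{m,i+1}(z_m)\to x_{i+1}\in G$ and $g$ is continuous on $G$, so the limit is $a_i+g(x_{i+1})$. Hence $x_i=a_i+g(x_{i+1})$ for all $i$, with $a_i\in E$ and $x_i\in G$. This proves Proposition 1, and with it Theorem 1 and Corollary 1. $\blacksquare$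

## Analytic members of $\mathcal B_X$ and rational spans

We now prove Theorem 2. Let $A$ be a nonempty analytic subset of the Polish vector space $X$.

**(1) ⇒ (2) ⇒ (3).** A function bounded on $A$ from both sides is bounded above on $A$, and a function vanishing on $A$ is bounded on $A$.

**(3) ⇒ (4).** The purpose is to construct, when the $\mathbb Q$-span $L$ of $A$ is not $X$, a discontinuous additive $f$ vanishing on $A$.

Suppose first that $L$ is dense in $X$. Since $L\neq X$, there is a nonzero $\mathbb Q$-linear $f:X\to\mathbb R$ with $f{\restriction}_L=0$. A continuous $f$ would vanish on $\overline L=X$, so $f$ is discontinuous.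

Suppose now that $\overline L\ne X$. The set $\overline L$ is a closed $\mathbb Q$-subspace. It is even a real subspace: for $t\in\mathbb R$ and $y\in\overline L$ choose rationals $q_k\to t$; then $q_ky\in\overline L$ and $q_ky\to ty$. Take $e\notin\overline L$. Then $\mathbb Re\cap\overline L=\{0\}$. Let $h:\mathbb R\to\mathbb R$ be a discontinuous additive function. Put $f(te+y)=h(t)$ for $t\in\mathbb R$ and $y\in\overline L$; this is well defined and $\mathbb Q$-linear on $\mathbb Re+\overline L$. Extend it $\mathbb Q$-linearly to $X$. Then $f$ vanishes on $A\subseteq\overline L$, and $f$ is discontinuous because $t\mapsto f(te)=h(t)$ is.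

**(4) ⇒ (5).** The purpose is to find by category one nonmeager set $kA-lA$. An element of the $\mathbb Q$-span of $A$ is a rational combination of points of $A$. With a common denominator $m$ it is $\frac1m$ times an integer combination; collecting the positive and the negative coefficients, we see that it lies in $\frac1m(kA-lA)$ for some $k,l\ge0$. So (4) gives
$$X=\bigcup_{m\ge1,\ k,l\ge0}\tfrac1m(kA-lA).$$
By Fact 2, some $\frac1m(kA-lA)$ is nonmeager. Multiplication by $m$ is a homeomorphism of $X$, so $B=kA-lA$ is nonmeager. Here $k+l\ge1$: otherwise $B=\{0\}$, which is closed with empty interior (for $e\ne0$ the points $te$ with $t\to0$, $t\neq0$, are nonzero and converge to $0$), hence meager. The set $B$ is a continuous image of $A^{k+l}$, so it is analytic and has the Baire property. By Fact 5,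
$$B-B=kA-lA-kA+lA=(k+l)A-(k+l)A$$
is a neighborhood of zero, and (5) holds with $n=k+l$.

**(5) ⇔ (6).** For each $n$, this is Fact 1 applied to the set $nA$.

**(5) ⇒ (1).** The purpose is to apply Theorem 1 to $nA$. Let $f$ be additive with $f\le M$ on $A$. Then $f\le nM$ on $nA$. The set $nA$ is analytic, as a continuous image of $A^n$, and $nA-nA$ is a neighborhood of zero, hence nonmeager. By Theorem 1, $f$ is continuous. So $A\in\mathcal B_X$.

We have shown $(1)\Rightarrow(2)\Rightarrow(3)\Rightarrow(4)\Rightarrow(5)\Rightarrow(1)$ and $(5)\Leftrightarrow(6)$. $\blacksquare$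

## Hamel bases, half-spaces and a Cantor set: how sharp are the hypotheses?

**Definability in Corollary 1.** It cannot be dropped, in any Polish vector space $X$. The set $\{x: f(x)\ge0\}$ with $f$ additive and discontinuous is not Haar-thin and not in $\mathcal B_X$, as computed when the question was posed.

**Coanalytic sets in Theorem 2.** A coanalytic set is the complement of an analytic one; for instance, every Borel set is coanalytic. In Theorem 2, "analytic" cannot be replaced by "coanalytic" in ZFC. By A. W. Miller (*Infinite combinatorics and definability*, Ann. Pure Appl. Logic 41 (1989)), $V=L$ implies that $\mathbb R$ has a coanalytic Hamel basis $H$ over $\mathbb Q$. It satisfies (4). Let $f$ be the additive function equal to $1$ at one point of $H$ and $0$ at the others. It is bounded on $H$ from both sides. It is nonzero and $\mathbb Q$-valued, so it is discontinuous, just as for $h$ in the first section. So (2) and (1) fail for $H$.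

**The integer $n$ in (5) and (6).** It cannot be fixed to be $1$, and the converse of Corollary 1 fails for $X=\mathbb R$: there is a compact Haar-thin set in $\mathcal B_{\mathbb R}$. Let
$$A=\Big\{\sum_{i\ge1}\varepsilon_i4^{-i}:\ \varepsilon_i\in\{0,1\}\Big\},$$
a compact set, as a continuous image of the Cantor cube. The elements of $A-A$ are the sums $\sum_{i\ge1}\delta_i4^{-i}$ with $\delta_i\in\{-1,0,1\}$. Fix $k$. There are $3^k$ choices of $\delta_1,\dots,\delta_k$, and the rest of the sum is at most $\sum_{i>k}4^{-i}=\frac13 4^{-k}$ in absolute value. So $A-A$ is covered by $3^k$ intervals of length $\frac23 4^{-k}$, of total length $\frac23(\frac34)^k\to0$. Hence $A-A$ is Lebesgue null and is not a neighborhood of zero, and by Fact 1 the set $A$ is Haar-thin. On the other hand, the sum of three elements of $A$ has the form $\sum_{i\ge1} d_i4^{-i}$, where the digits $d_i\in\{0,1,2,3\}$ can be prescribed arbitrarily. Every number in $[0,1]$ has such an expansion in base $4$, so $3A=[0,1]$. Thus $3A-3A=[-1,1]$ is a neighborhood of zero, (5) holds with $n=3$, and $A\in\mathcal B_{\mathbb R}$ by Theorem 2.
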